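\title{Symmetry of projective-injective modules in parabolic category $\mathcal O$ for quasi-reductive Lie superalgebras}

\begin{abstract}
Let $\mathfrak g$ be a finite-dimensional quasi-reductive complex Lie superalgebra, $\mathfrak p$ a parabolic subalgebra, and $\mathcal{PI}^{\mathfrak p}$ the category of projective-injective objects of the parabolic category $\mathcal O^{\mathfrak p}$. We prove that $\mathcal{PI}^{\mathfrak p}$ is symmetric if and only if the one-dimensional module $S=S^{\mathrm{top}}(\mathfrak g_{\bar1})$ is trivial, as conjectured by Chen and Mazorchuk. More precisely, $S^*\otimes-$ is a Serre functor on $\mathcal{PI}^{\mathfrak p}$, the indecomposable projective-injective modules are the projective covers $P(L)$ of the simple modules $L$ that are not torsion over the even negative nilradical, and the socle of such a $P(L)$ is $S\otimes L$. The proof builds a nondegenerate trace on projective-injective modules for $\mathfrak g_{\bar0}$ that is compatible with partial traces, transfers it to $\mathfrak g$ by a relative trace map, and constructs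 a projective-injective module that is not isomorphic to its parity shift.
\end{abstract}

\section{Introduction}\label{sec:intro}

A finite-dimensional algebra is symmetric if it carries a linear form $t$ with $t(ab)=t(ba)$ such that $(a,b)\mapsto t(ab)$ is nondegenerate. This paper decides when the homomorphisms between the projective-injective modules of a parabolic category $\mathcal O$ for a Lie superalgebra carry such a form. The answer is read off from one one-dimensional module attached to the odd part of the superalgebra.

\subsection{The setting}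
We work over $\mathbb C$. Let $\mathfrak g=\mathfrak g_{\bar0}\oplus\mathfrak g_{\bar1}$ be a finite-dimensional Lie superalgebra, not necessarily simple, which is \emph{quasi-reductive}: the Lie algebra $\mathfrak k:=\mathfrak g_{\bar0}$ is reductive and $\mathfrak g_{\bar1}$ is a semisimple $\mathfrak k$-module. Put $n=\dim\mathfrak g_{\bar1}$.

Modules are $\mathbb Z_2$-graded, and $|v|$ is the parity of a homogeneous element $v$. The spaces $\operatorname{Hom}=\operatorname{Hom}_{\mathfrak g}$ and $\operatorname{End}=\operatorname{End}_{\mathfrak g}$ consist of \emph{even} $\mathfrak g$-homomorphisms, and isomorphisms are even. Tensor products carry the action $x(v\otimes w)=xv\otimes w+(-1)^{|x||v|}v\otimes xw$. The parity shift of $N$ is $\Pi N=\Pi\mathbb C\otimes N$, where $\Pi\mathbb C$ is the odd one-dimensional module with zero action. Its elements are written $\Pi v$, so that $|\Pi v|=|v|+1$ and $x\,\Pi v=(-1)^{|x|}\Pi(xv)$.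

Fix a Cartan subalgebra $\mathfrak t$ of $\mathfrak k$. It acts diagonalizably on $\mathfrak g$, because the center $\mathfrak z(\mathfrak k)$ acts by scalars on the simple summands of $\mathfrak g_{\bar1}$. Let $\mathfrak g=\bigoplus_{\alpha\in\mathfrak t^*}\mathfrak g_\alpha$ be the weight decomposition, and let $\mathfrak h=\mathfrak g_0$ be the centralizer of $\mathfrak t$ in $\mathfrak g$. Then $\mathfrak h_{\bar0}=\mathfrak t$, and $\mathfrak h$ may be non-abelian. Choose $H\in\mathfrak t$ with $\operatorname{Re}\alpha(H)\ne0$ for every nonzero weight $\alpha$ of $\mathfrak g$, and set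
\[
\mathfrak n^{\pm}=\bigoplus_{\pm\operatorname{Re}\alpha(H)>0}\mathfrak g_\alpha,\qquad \mathfrak b=\mathfrak h\oplus\mathfrak n^+,
\]
so that $\mathfrak g=\mathfrak n^-\oplus\mathfrak h\oplus\mathfrak n^+$. A \emph{parabolic subalgebra} $\mathfrak p\supseteq\mathfrak b$ is given by an element $H'\in\mathfrak t$ such that $\operatorname{Re}\alpha(H')\ge0$ for every weight $\alpha$ of $\mathfrak g$ with $\operatorname{Re}\alpha(H)>0$; namely $\mathfrak p=\mathfrak l\oplus\mathfrak u^+$, where
\[
\mathfrak l=\bigoplus_{\operatorname{Re}\alpha(H')=0}\mathfrak g_\alpha,\qquad \mathfrak u^{\pm}=\bigoplus_{\pm\operatorname{Re}\alpha(H')>0}\mathfrak g_\alpha .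
\]
The choices $H'=H$ and $H'=0$ give $\mathfrak p=\mathfrak b$ and $\mathfrak p=\mathfrak g$. We write $\mathfrak p_0,\mathfrak l_0,\mathfrak u_0^{\pm}$ for the even parts of $\mathfrak p,\mathfrak l,\mathfrak u^\pm$.

The category $\mathcal O$ consists of the finitely generated $\mathfrak g$-modules that are semisimple over $\mathfrak t$ and locally finite over $\mathfrak b$. The full subcategory $\mathcal O^{\mathfrak p}$ consists of those that are also locally finite over $\mathfrak l$. Objects of $\mathcal O^{\mathfrak p}$ have finite length, $\operatorname{Hom}$ spaces are finite-dimensional, and each simple object $L$ has a projective cover $P(L)$ and an injective hull $I(L)$ in $\mathcal O^{\mathfrak p}$ (Section~\ref{sec:ind}). Let $\mathcal{PI}^{\mathfrak p}$ be the full subcategory of the objects that are both projective and injective in $\mathcal O^{\mathfrak p}$.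

\subsection{Symmetry}
The category $\mathcal{PI}^{\mathfrak p}$ is called \emph{symmetric} if there are linear forms $t_P:\operatorname{End}(P)\to\mathbb C$, one for each $P\in\mathcal{PI}^{\mathfrak p}$, such that for all $P,Q\in\mathcal{PI}^{\mathfrak p}$:
\begin{itemize}
\item[(S1)] $t_P(f\circ g)=t_Q(g\circ f)$ for all $f\in\operatorname{Hom}(Q,P)$ and $g\in\operatorname{Hom}(P,Q)$;
\item[(S2)] the pairing $\operatorname{Hom}(Q,P)\times\operatorname{Hom}(P,Q)\to\mathbb C$, $(f,g)\mapsto t_P(f\circ g)$, is nondegenerate.
\end{itemize}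
This is the locally finite version of saying that the endomorphism algebra of a basic additive generator of $\mathcal{PI}^{\mathfrak p}$ is symmetric. Condition (S2) gives isomorphisms $\operatorname{Hom}(P,Q)^*\cong\operatorname{Hom}(Q,P)$, and (S1) makes them natural in $P$ and $Q$. A \emph{Serre functor} on a $\mathbb C$-linear category with finite-dimensional $\operatorname{Hom}$ spaces is an auto-equivalence $F$ with natural isomorphisms $\operatorname{Hom}(P,Q)^*\cong\operatorname{Hom}(Q,FP)$. So on a symmetric category the identity is a Serre functor, and to study symmetry one should first find the Serre functor.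

\subsection{The module $S$}\label{sec:S}
Let $S=S^{\mathrm{top}}(\mathfrak g_{\bar1})$ be the top symmetric power of $\mathfrak g_{\bar 1}$ in the super sense: it is the line $\Lambda^n\mathfrak g_{\bar1}$, placed in parity $n\bmod2$. The Lie algebra $\mathfrak k$ acts on it by the character
\[
\zeta(z)=\operatorname{tr}(\operatorname{ad}z|_{\mathfrak g_{\bar1}}).
\]
Letting $\mathfrak g_{\bar1}$ act by $0$, the only possibility on a line, makes $S$ a $\mathfrak g$-module. For this we need $\zeta([x,y])=0$ for $x,y\in\mathfrak g_{\bar1}$. Since $\mathfrak k$ is reductive, $\operatorname{tr}(\operatorname{ad}z|_{\mathfrak k})=0$, so $\zeta(z)$ is minus the supertrace of $\operatorname{ad}z$ on $\mathfrak g$; and supertraces vanish on the supercommutator $\operatorname{ad}[x,y]=\operatorname{ad}x\operatorname{ad}y+\operatorname{ad}y\operatorname{ad}x$. The functor $S\otimes-$ is an auto-equivalence of $\mathcal O^{\mathfrak p}$ with inverse $S^*\otimes-$, so it preserves $\mathcal{PI}^{\mathfrak p}$. By the \emph{trivial} module we mean the even line $\mathbb C$ with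 zero action; $\Pi\mathbb C$ is not trivial. Thus $S$ is trivial if and only if $\zeta=0$ and $n$ is even.

\subsection{Results}
The following statement was posed as a conjecture by Chen and Mazorchuk \cite{CM}.

\begin{theorem}\label{thm:A}
Let $\mathfrak g$ be a quasi-reductive Lie superalgebra and $\mathfrak p$ a parabolic subalgebra. Then $\mathcal{PI}^{\mathfrak p}$ is symmetric if and only if $S$ is the trivial module.
\end{theorem}

The main step is that $\mathcal{PI}^{\mathfrak p}$ is always symmetric up to a twist by $S$.

\begin{theorem}\label{thm:B}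
There are linear forms $T_P:\operatorname{Hom}(S\otimes P,P)\to\mathbb C$, $P\in\mathcal{PI}^{\mathfrak p}$, such that for all $P,Q\in\mathcal{PI}^{\mathfrak p}$, $a\in\operatorname{Hom}(P,Q)$ and $b\in\operatorname{Hom}(S\otimes Q,P)$ one has
\[
T_P\bigl(b\circ(S\otimes a)\bigr)=T_Q(a\circ b),
\]
and the pairing $(a,b)\mapsto T_P(b\circ(S\otimes a))$ is nondegenerate.
\end{theorem}

Here $S\otimes a$ stands for $1_S\otimes a$. From Theorem~\ref{thm:B} we obtain a stronger form of Theorem~\ref{thm:A}. A module over the domain $U(\mathfrak u_0^-)$ is \emph{torsion} if each of its elements is killed by a nonzero element of $U(\mathfrak u_0^-)$.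

\begin{theorem}\label{thm:C}
Let $\mathfrak g$ be quasi-reductive and $\mathfrak p$ any parabolic subalgebra.
\begin{itemize}
\item[(1)] $\operatorname{Hom}(P,Q)^*\cong\operatorname{Hom}(Q,S^*\otimes P)$, naturally in $P,Q\in\mathcal{PI}^{\mathfrak p}$.
\item[(2)] For a simple $L\in\mathcal O^{\mathfrak p}$, the module $P(L)$ is injective if and only if $L$ is not a torsion $U(\mathfrak u_0^-)$-module. In that case $I(L)\cong S^*\otimes P(L)$ and $\operatorname{soc}P(L)\cong S\otimes L$.
\item[(3)] The following are equivalent:
\begin{itemize}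
\item[(i)] $\mathcal{PI}^{\mathfrak p}$ is symmetric;
\item[(ii)] $\mathcal{PI}^{\mathfrak p}$ is weakly symmetric, that is, $\operatorname{soc}P\cong\operatorname{top}P$ for each indecomposable $P\in\mathcal{PI}^{\mathfrak p}$;
\item[(iii)] $S\otimes Q\cong Q$ for all $Q\in\mathcal{PI}^{\mathfrak p}$;
\item[(iv)] $S$ is trivial;
\item[(v)] $\dim\mathfrak g_{\bar1}$ is even and $\operatorname{tr}(\operatorname{ad}z|_{\mathfrak g_{\bar1}})=0$ for all $z\in\mathfrak g_{\bar0}$.
\end{itemize}
\end{itemize}
In particular, symmetry does not depend on $\mathfrak b$ or $\mathfrak p$. It holds for one parabolic subalgebra if and only if it holds for all, for instance for $\mathfrak p=\mathfrak g$, where the modules are finite-dimensional.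
\end{theorem}

Condition (v) is easy to test. For $\mathfrak{gl}(a|b)$ and $\mathfrak{osp}(a|2b)$ the module $\mathfrak g_{\bar1}$ is self-dual, so $\zeta=0$, and $n=2ab$ is even; the category is symmetric. For $\mathfrak q(a)$ the module $\mathfrak g_{\bar1}$ is the adjoint module of $\mathfrak{gl}(a)$, so $\zeta=0$ and $n=a^2$; the category is symmetric exactly for even $a$. If $\mathfrak k=\mathfrak{gl}(V)$ and $\mathfrak g_{\bar1}=S^2V\oplus\Lambda^2V^*$ with $\dim V=a\geq 1$, as for the periplectic superalgebra, then $\zeta(1_V)=a(a+1)-a(a-1)=2a\ne0$ and the category is not symmetric.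

\subsection{The method}
The proof has three parts.

For $n=0$, Theorem~\ref{thm:A} says that the projective-injective modules of the reductive Lie algebra $\mathfrak k$ form a symmetric category. Sections~\ref{sec:even} and~\ref{sec:trace} prove this in a stronger form: the trace constructed there is compatible with partial traces over finite-dimensional modules. This allows us to extend it from $\mathfrak k$-homomorphisms to all $\operatorname{ad}\mathfrak k$-finite linear maps, among which are the operators by which odd elements of $\mathfrak g$ act.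

Restriction sends $\mathcal{PI}^{\mathfrak p}$ to projective-injective $\mathfrak k$-modules, but the trace for $\mathfrak k$ may vanish on all $\mathfrak g$-endomorphisms. In Section~\ref{sec:transfer} we therefore write every $\mathfrak g$-map $u:S\otimes P\to P$ as an ``average'' $c\cdot h$ of a $\mathfrak k$-map $h:P\to P$, for a fixed element $c\in U(\mathfrak g)$, and define $T_P(u)$ as the trace of $h$. This gives Theorem~\ref{thm:B}.

Symmetry then forces $S\otimes Q\cong Q$ for all $Q\in\mathcal{PI}^{\mathfrak p}$. The center of $\mathfrak k$ shows that $\zeta=0$. To exclude $S=\Pi\mathbb C$ we need one $Q$ with $Q\not\cong\Pi Q$, and this is delicate because $Q\cong\Pi Q$ does occur. Section~\ref{sec:parity} constructs such a $Q$, and Section~\ref{sec:final} completes the proofs. Section~\ref{sec:examples} shows the second and third parts in the smallest cases.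

\section{Small examples with abelian even part}\label{sec:examples}

In this section $\mathfrak k=\mathfrak t$ is abelian. A finitely generated $\mathfrak k$-module on which $\mathfrak t$ is diagonalizable is finite-dimensional and semisimple, so $\mathcal O^{\mathfrak p}$ consists of the finite-dimensional $\mathfrak g$-modules on which $\mathfrak t$ is diagonalizable, for every $\mathfrak p$. Let $\mathbb C_a$ be a one-dimensional graded $\mathfrak t$-module, where $a$ records a weight and a parity. The module $P_a=U(\mathfrak g)\otimes_{U(\mathfrak k)}\mathbb C_a$ is projective by Frobenius reciprocity and injective by Lemma~\ref{lem:indcoind} below.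

\begin{example}[where $S$ comes from]\label{ex:grass}
Assume $[\mathfrak g_{\bar1},\mathfrak g_{\bar1}]=0$ and let $\Lambda=\Lambda(\mathfrak g_{\bar1})$. Then $P_a=\Lambda\otimes\mathbb C_a$, and odd elements act by left multiplication. The unique maximal submodule is $\Lambda^{>0}\otimes\mathbb C_a$, so the top is $\mathbb C_a$. Every nonzero element of $\Lambda$ has a nonzero multiple in $\Lambda^n$, so the socle is $\Lambda^n\otimes\mathbb C_a=S\otimes\mathbb C_a=:\mathbb C_{a'}$.

Suppose that the category is symmetric, and let $f$ be the composite $P_{a'}\to\mathbb C_{a'}\to P_a$ of the projection to the top and the inclusion of the socle. By (S2) there is $g:P_a\to P_{a'}$ with $fg\ne0$. As $f$ kills the maximal submodule, $g$ is surjective. Hence $\mathbb C_{a'}\cong\mathbb C_a$, and $S$ is trivial. Both the character and the parity of $S$ are detected.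

Conversely, let $\mathfrak k=0$ and $n$ even, and let $\int:\Lambda\to\mathbb C$ be the coefficient at a fixed basis vector of $\Lambda^n$. Define $t_\Lambda$ on the map $1\mapsto y$ as $\int y$, and $t_{\Pi\Lambda}$ on the map $\Pi1\mapsto\Pi y$ as $-\int y$. For odd $y,y'$, the maps $\Lambda\to\Pi\Lambda$, $1\mapsto\Pi y$, and $\Pi\Lambda\to\Lambda$, $\Pi1\mapsto y'$, have the composites $1\mapsto-yy'$ and $\Pi1\mapsto-\Pi(y'y)$. Their traces $-\int yy'$ and $\int y'y$ agree, and the pairings are nondegenerate because $\wedge:\Lambda^i\times\Lambda^{n-i}\to\Lambda^n$ is a perfect pairing. The sign in $t_{\Pi\Lambda}$ is forced by (S1) when $n>0$. It is the sign of a supertrace.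
\end{example}

\begin{example}[the relative trace]\label{ex:rel}
Let $\mathfrak g=\mathbb Cx$ be odd with $[x,x]=0$, so $\mathfrak k=0$, $n=1$, $S=\Pi\mathbb C$ with basis $s$. Let $P=\Lambda$ with basis $1,x$. The natural trace for $\mathfrak k=0$ is the supertrace of even linear maps. An even linear map $h:P\to P$ has the form $1\mapsto\alpha\cdot 1$, $x\mapsto\beta x$, and $\operatorname{str}h=\alpha-\beta$. It commutes with $x$ exactly when $\alpha=\beta$. So the supertrace vanishes on $\operatorname{End}(P)$, and restricting it is useless.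

Instead apply $x$ to $h$ by the adjoint action. The odd map $x\cdot h=xh-hx$ sends $1\mapsto(\alpha-\beta)x$ and $x\mapsto0$. The space $\operatorname{Hom}(S\otimes P,P)$ is spanned by the map $u$ with $u(s\otimes1)=x$, $u(s\otimes x)=0$, and
\[
(x\cdot h)(p)=\operatorname{str}(h)\,u(s\otimes p).
\]
Thus $h\mapsto x\cdot h$ maps the even linear maps onto $\operatorname{Hom}(S\otimes P,P)$, and the supertrace of $h$ depends only on $x\cdot h$. So $T_P(x\cdot h):=\operatorname{str}h$ is well defined, and $T_P(u)=1$. This is the form of Theorem~\ref{thm:B}, with $c=x$.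

The model is a finite group $\Gamma$ over a field $F$: for a linear map $h:F\Gamma\to F\Gamma$, the average $\sum_{\sigma\in\Gamma} \sigma h\sigma^{-1}$ is a $\Gamma$-map, and the coefficient of $1$ in its value at $1$ is $\sum_\sigma(\text{coefficient of }\sigma^{-1}\text{ in }h(\sigma^{-1}))=\operatorname{tr}h$. For superalgebras the element that replaces $\sum_\sigma\sigma$ spans a copy of $S$ rather than of the trivial module.
\end{example}

\begin{example}[the parity obstruction can be invisible]\label{ex:q1}
Let $\mathfrak g=\mathfrak q(1)$, with $\mathfrak k=\mathbb Cz$ central, $\mathfrak g_{\bar1}=\mathbb Cx$ and $[x,x]=2z$. Then $U(\mathfrak g)=\mathbb C[x]$, $z=x^2$, and $S=\Pi\mathbb C$. For $a\in\mathbb C$ let $P_a=\mathbb C[x]/(x^2-a)$. The map $P_a\to\Pi P_a$ with $1\mapsto\Pi x$ sends $x\mapsto-a\,\Pi1$. For $a\ne0$ it is an isomorphism, $P_a$ is simple, and the modules on which $z$ acts by $a$ form a semisimple, hence symmetric, category. Only $a=0$, which is Example~\ref{ex:rel}, gives $P_a\not\cong S\otimes P_a$. To prove that symmetry fails for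 odd $n$ one must therefore choose the weight with care.
\end{example}

\section{Projective-injective modules for the even part}\label{sec:even}

In this section and the next, up to Section~\ref{sec:graded}, modules are ungraded $\mathfrak k$-modules and $\operatorname{Hom}=\operatorname{Hom}_{\mathfrak k}$.

\subsection{Notation and standard facts}\label{sec:facts}
Let $U=U(\mathfrak k)$. Let $\Phi$ be the root system of $\mathfrak k$, $\Phi^+=\{\alpha:\operatorname{Re}\alpha(H)>0\}$, $\Sigma$ the set of simple roots, $\rho$ the half-sum of $\Phi^+$, and $W$ the Weyl group. Since $\operatorname{Re}\alpha(H')\ge0$ on $\Phi^+$, the subalgebra $\mathfrak p_0=\mathfrak l_0\oplus\mathfrak u_0^+$ is a standard parabolic subalgebra of $\mathfrak k$ with opposite nilradical $\mathfrak u_0^-$. The root system $\Phi_{\mathfrak l}$ of $\mathfrak l_0$ has the simple roots $\Sigma_{\mathfrak l}=\{\alpha\in\Sigma:\operatorname{Re}\alpha(H')=0\}$, and $w_{\mathfrak l}$ denotes the longest element of its Weyl group. A weight $\mu$ is \emph{$\mathfrak l_0$-dominant} if $\langle\mu,\alpha^\vee\rangle\in\mathbb N=\{0,1,2,\dots\}$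 for $\alpha\in\Sigma_{\mathfrak l}$. Let
\[
X=\{\nu\in\mathfrak t^*:\langle\nu,\alpha^\vee\rangle\in\mathbb Z\text{ for all }\alpha\in\Phi\}.
\]
No condition is imposed on the center. Let $\mathcal F$ be the category of finite-dimensional $\mathfrak k$-modules on which $\mathfrak t$ is diagonalizable. Its objects are completely reducible and have weights in $X$.

Let $\mathcal O(\mathfrak k)$ be the BGG category of $\mathfrak k$, with Verma modules $\Delta(\mu)$ and simple modules $L(\mu)$, and let $\mathcal O_0$ be the full subcategory of modules that are locally finite over $\mathfrak l_0$. We use the following standard facts.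
\begin{itemize}
\item[(F1)] $\mathcal O_0$ is closed under submodules and quotients. It is a finite length category with finite-dimensional $\operatorname{Hom}$ spaces and enough projectives and injectives. Its simple objects are the $L(\mu)$ with $\mu$ $\mathfrak l_0$-dominant. We write $P(\mu)$ and $I(\mu)$ for the projective cover and injective hull in $\mathcal O_0$; then $\dim\operatorname{Hom}(P(\mu),N)=[N:L(\mu)]$.
\item[(F2)] There is an exact contravariant duality $N\mapsto N^\vee$ on $\mathcal O_0$ with $L(\mu)^\vee\cong L(\mu)$. Hence $P(\mu)^\vee\cong I(\mu)$.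
\item[(F3)] For $\mathfrak l_0$-dominant $\mu$ let $E(\mu)$ be the simple $\mathfrak l_0$-module of highest weight $\mu$, with $\mathfrak u_0^+$ acting by $0$. The parabolic Verma module $M(\mu)=U\otimes_{U(\mathfrak p_0)}E(\mu)\cong U(\mathfrak u_0^-)\otimes E(\mu)$ is the largest quotient of $\Delta(\mu)$ lying in $\mathcal O_0$.
\item[(F4)] For $V\in\mathcal F$, the functor $V\otimes-$ on $\mathcal O_0$ or $\mathcal O(\mathfrak k)$ is exact with left and right adjoint $V^*\otimes-$, so it preserves projectives and injectives. For a $\mathfrak p_0$-module $E$ one has the tensor identity $V\otimes(U\otimes_{U(\mathfrak p_0)}E)\cong U\otimes_{U(\mathfrak p_0)}(V\otimes E)$.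
\item[(F5)] Modules in $\mathcal O(\mathfrak k)$ are direct sums of their generalized central character components, and highest weight modules of highest weights $\mu,\nu$ have the same central character if and only if $\mu+\rho\in W(\nu+\rho)$.
\item[(F6)] Call $\lambda$ \emph{dominant} if $\langle\lambda+\rho,\alpha^\vee\rangle\notin\mathbb Z_{<0}$ for all $\alpha\in\Phi^+$. Then $\Delta(\lambda)$ is projective in $\mathcal O(\mathfrak k)$. Also $[\Delta(\nu):L(\lambda)]=0$ for $\nu\ne\lambda$: otherwise the BGG theorem gives $\nu'$ and $\alpha\in\Phi^+$ with $\lambda+\rho=s_\alpha(\nu'+\rho)$ and $\langle\nu'+\rho,\alpha^\vee\rangle\in\mathbb Z_{>0}$, so that $\langle\lambda+\rho,\alpha^\vee\rangle\in\mathbb Z_{<0}$.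
\item[(F7)] For $\lambda\in\mathfrak t^*$, the set $\Phi_\lambda=\{\alpha\in\Phi:\langle\lambda,\alpha^\vee\rangle\in\mathbb Z\}$ is a root system, and its Weyl group is $W_\lambda=\{w\in W:w\lambda-\lambda\in\mathbb Z\Phi\}$; see \cite[Theorem 3.4]{Hum}. If $\langle\lambda,\alpha^\vee\rangle>0$ for all $\alpha\in\Phi_\lambda\cap\Phi^+$, then $\lambda-w\lambda\in\mathbb N\Phi^+\setminus\{0\}$ for $1\ne w\in W_\lambda$. This follows by induction on the length in $W_\lambda$ from $\lambda-ws_\alpha\lambda=(\lambda-w\lambda)+\langle\lambda,\alpha^\vee\rangle w\alpha$, where $w\alpha$ is positive if $ws_\alpha$ is longer than $w$.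
\end{itemize}
For a coset $\xi\in\mathfrak t^*/X$ let $\mathcal O_\xi\subset\mathcal O_0$ consist of the modules with weights in $\xi$. Then $\mathcal O_0=\bigoplus_\xi\mathcal O_\xi$ and $V\otimes\mathcal O_\xi\subset\mathcal O_\xi$ for $V\in\mathcal F$. Let $PI_0$ be the class of projective-injective objects of $\mathcal O_0$.

\subsection{Rank and torsion}
Projective-injective modules will turn out to see only the ``large'' composition factors of a module. The following invariant measures size. A module $N\in\mathcal O_0$ is generated by a finite-dimensional $\mathfrak p_0$-stable subspace, so it is finitely generated over $U(\mathfrak u_0^-)$. This algebra is a Noetherian domain, hence an Ore domain. Let $D$ be its skew field of fractions, which is flat over it, and put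
\[
\operatorname{rk}N=\dim_D D\otimes_{U(\mathfrak u_0^-)}N .
\]
The rank is additive on short exact sequences, and $\operatorname{rk}N=0$ exactly when $N$ is torsion. Let $\mathcal T\subset\mathcal O_0$ be the class of torsion modules. By additivity, membership in $\mathcal T$ depends only on the composition factors, so $\mathcal T$ is closed under submodules, quotients, extensions and, by (F2), under $\vee$. A module $V\in\mathcal F$ has a filtration by $\mathfrak u_0^-$-submodules with trivial one-dimensional subquotients, since root vectors in $\mathfrak u_0^-$ lower weights. So $V\otimes N$ has a $\mathfrak u_0^-$-filtration with subquotients isomorphic to $N$. Therefore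
\begin{equation}\label{eq:torsion}
V\otimes\mathcal T\subset\mathcal T,\qquad\text{and $V\otimes N$ is torsion-free if $N$ is.}
\end{equation}
For $\mathfrak p_0=\mathfrak k$ the rank is the dimension and $\mathcal T=0$.

\subsection{A projective module that generates all projectives}\label{sec:M}
A trace must be normalized consistently on infinitely many blocks. We achieve this by producing all projectives of $\mathcal O_\xi$ from a single module $M$ by tensoring with objects of $\mathcal F$.

Fix $\xi$ with $\mathcal O_\xi\ne0$. There is $\lambda\in\xi$ with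
\begin{equation}\label{eq:lambda}
\langle\lambda,\alpha^\vee\rangle=0\ \ (\alpha\in\Phi_{\mathfrak l}),\qquad\operatorname{Re}\langle\lambda+\rho,\alpha^\vee\rangle>0\ \ (\alpha\in\Phi^+).
\end{equation}
Indeed, take $L(\mu)\in\mathcal O_\xi$ and $\lambda=\mu-\mu'$, where $\mu'\in X$ satisfies $\langle\mu',\alpha^\vee\rangle=\langle\mu,\alpha^\vee\rangle$ for $\alpha\in\Sigma_{\mathfrak l}$ and $\langle\mu',\alpha^\vee\rangle=-m$ for $\alpha\in\Sigma\setminus\Sigma_{\mathfrak l}$. For large $m$ the inequality holds for simple roots, and positive coroots are sums of simple coroots. We fix such a $\lambda$ and put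
\[
M=M(\lambda)=U\otimes_{U(\mathfrak p_0)}\mathbb C_\lambda .
\]
The first condition in \eqref{eq:lambda} makes $M$ free of rank one over $U(\mathfrak u_0^-)$. The second makes $\lambda$ dominant, so $\Delta(\lambda)$ is projective in $\mathcal O(\mathfrak k)$. By (F3), $\operatorname{Hom}(M,-)=\operatorname{Hom}(\Delta(\lambda),-)$ on $\mathcal O_0$, and this functor is exact. Hence $M=P(\lambda)$ and $M^\vee=I(\lambda)$. Since $[M:L(\lambda)]=[M^\vee:L(\lambda)]=1$, we have $\operatorname{End}(M)=\mathbb C$ and
\[
\operatorname{Hom}(M,M^\vee)=\mathbb C\iota,\qquad\iota:M\twoheadrightarrow L(\lambda)\hookrightarrow M^\vee .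
\]

\begin{lemma}\label{lem:gen}
Every projective object of $\mathcal O_\xi$ is a direct summand of $V\otimes M$ for some $V\in\mathcal F$. In particular, projective objects of $\mathcal O_0$ are torsion-free over $U(\mathfrak u_0^-)$.
\end{lemma}

\begin{proof}
Let $L(\mu)\in\mathcal O_\xi$. We first move $\lambda$ far into the dominant direction and then reach $\mu$ from above. For $m\in\mathbb N$ let $\varpi\in X$ vanish on $\mathfrak z(\mathfrak k)$ and on $\alpha^\vee$ for $\alpha\in\Sigma_{\mathfrak l}$, and take the value $m$ on the other simple coroots. Put $\lambda'=\lambda+\varpi$.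

\emph{Step 1: $M(\lambda')$ is a summand of $V\otimes M$, where $V\in\mathcal F$ is simple of highest weight $\varpi$.} By the tensor identity, $V\otimes M=U\otimes_{U(\mathfrak p_0)}(V\otimes\mathbb C_\lambda)$ has a filtration with subquotients $M(\lambda+\eta)$, where $\eta$ runs over the highest weights of the simple $\mathfrak l_0$-constituents of $V$. Suppose that $M(\lambda+\eta)$ has the central character of $M(\lambda')$, say $\lambda+\eta+\rho=w(\lambda'+\rho)$. Since $\eta-\varpi$ and $w\rho-\rho$ lie in $\mathbb Z\Phi$, so does $w\lambda'-\lambda'$. By (F7), $w$ lies in the Weyl group of $\Phi_{\lambda'}=\Phi_{\lambda+\rho}$. By \eqref{eq:lambda} and (F7), $q=(\lambda+\rho)-w^{-1}(\lambda+\rho)$ lies in $\mathbb N\Phi^+$ and vanishes only for $w=1$. Now $w^{-1}\eta=\lambda'+\rho-w^{-1}(\lambda+\rho)=\varpi+q$ is a weight of $V$, so $q=0$, $w=1$ and $\eta=\varpi$. This weight has multiplicity one in $V$. Hence the component of $V\otimes M$ for this central character is $M(\lambda')$.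

\emph{Step 2: for large $m$ there is $V'\in\mathcal F$ with a surjection $V'\otimes M(\lambda')\to L(\mu)$.} The weight $\mu-\lambda\in X$ is $\mathfrak l_0$-dominant, and $w_{\mathfrak l}\varpi=\varpi$. So $\delta=w_{\mathfrak l}(\mu-\lambda')=w_{\mathfrak l}(\mu-\lambda)-\varpi$ is nonpositive on $\alpha^\vee$ for $\alpha\in\Sigma_{\mathfrak l}$, and for large $m$ on all simple coroots. Let $V'\in\mathcal F$ be simple with lowest weight $\delta$ and lowest weight vector $v$. Then $V'=U(\mathfrak u_0^+)U(\mathfrak l_0)v=U(\mathfrak l_0)v+\mathfrak u_0^+V'$. The sum is direct, because the weights of the first summand lie in $\delta+\mathbb Z\Phi_{\mathfrak l}$ and those of the second do not. So the $\mathfrak p_0$-module $V'/\mathfrak u_0^+V'$ is the simple $\mathfrak l_0$-module with lowest weight $\delta$, which is $E(w_{\mathfrak l}\delta)=E(\mu-\lambda')$. Hence $V'\otimes\mathbb C_{\lambda'}$ maps onto $E(\mu)$, and inducing gives $V'\otimes M(\lambda')\twoheadrightarrow M(\mu)\twoheadrightarrow L(\mu)$.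

By the two steps, the projective module $V'\otimes V\otimes M$ maps onto $L(\mu)$, so $P(\mu)$ is a summand of it. A general projective is a finite sum of modules $P(\mu)$, and we take the direct sum of the corresponding objects of $\mathcal F$. The last assertion follows from \eqref{eq:torsion}.
\end{proof}

\subsection{The map $\varphi$ and the projective-injective modules}
The module $M$ is projective and $M^\vee$ is injective, and they are isomorphic up to torsion. Indeed, a nonzero submodule of $M\cong U(\mathfrak u_0^-)$ has rank $1=\operatorname{rk}M$. So any two nonzero submodules intersect, $M$ has a simple socle $L^\circ$, and $M/L^\circ\in\mathcal T$. Dually, $M^\vee$ has simple top $L^\circ$ with kernel in $\mathcal T$. Fix a map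
\[
\varphi:M^\vee\twoheadrightarrow L^\circ\hookrightarrow M,
\]
and for $V\in\mathcal F$ put $\varphi_V=1_V\otimes\varphi:V\otimes M^\vee\to V\otimes M$. By \eqref{eq:torsion}, the kernel and cokernel of $\varphi_V$ lie in $\mathcal T$.

\begin{lemma}\label{lem:PI0}
\begin{itemize}
\item[(a)] If $Q\in PI_0$ and $N\in\mathcal T$, then $\operatorname{Hom}(Q,N)=0$.
\item[(b)] If $L(\mu)\notin\mathcal T$, then $P(\mu)$ and $I(\mu)$ lie in $PI_0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The image $N'$ of a map $Q\to N$ is a torsion quotient of $Q$. Then $N'^\vee$ is a torsion submodule of $Q^\vee$, which is projective because $Q$ is injective. By Lemma~\ref{lem:gen}, $N'^\vee=0$.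

(b) Let $L(\mu)\in\mathcal O_\xi$. Choose $i:P(\mu)\to V\otimes M$ and $p:V\otimes M\to P(\mu)$ with $pi=1$. Since $L(\mu)$ is not a composition factor of $\operatorname{coker}\varphi_V\in\mathcal T$, the image of $i$ lies in $\operatorname{im}\varphi_V$. By projectivity $i=\varphi_Vi'$ for some $i':P(\mu)\to V\otimes M^\vee$. Then $(p\varphi_V)i'=1$, so $P(\mu)$ is a summand of the injective module $V\otimes M^\vee$. Its dual $I(\mu)$ is then projective.
\end{proof}

\section{A trace compatible with partial traces}\label{sec:trace}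

For $V\in\mathcal F$ with basis $(v_i)$ and dual basis $(v_i^*)$, and a linear map $y:V\otimes N\to V\otimes N'$, the \emph{partial trace} is
\[
\operatorname{ptr}_V(y):N\to N',\qquad m\mapsto\sum_i(v_i^*\otimes1)\,y(v_i\otimes m).
\]
If $y(v_j\otimes m)=\sum_iv_i\otimes y_{ij}m$, then $\operatorname{ptr}_V(y)=\sum_iy_{ii}$. If $y$ is a $\mathfrak k$-map, so is $\operatorname{ptr}_V(y)$, because $\sum_iv_i^*\otimes v_i$ is invariant and the evaluation $V^*\otimes V\to\mathbb C$ is a $\mathfrak k$-map. Also
\begin{equation}\label{eq:ptr}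
\operatorname{ptr}_V\bigl((1\otimes a)y(1\otimes b)\bigr)=a\operatorname{ptr}_V(y)\,b,\qquad\operatorname{ptr}_{E\otimes V}=\operatorname{ptr}_V\circ\operatorname{ptr}_E .
\end{equation}
The aim of this section is the following result and its extension in Proposition~\ref{prop:tau}.

\begin{proposition}\label{prop:t}
There are linear forms $t_Q:\operatorname{End}(Q)\to\mathbb C$, $Q\in PI_0$, such that for all $Q,Q'\in PI_0$:
\begin{itemize}
\item[(T1)] $t_Q(ba)=t_{Q'}(ab)$ for $a:Q\to Q'$ and $b:Q'\to Q$;
\item[(T2)] the pairing $(a,b)\mapsto t_Q(ba)$ on $\operatorname{Hom}(Q,Q')\times\operatorname{Hom}(Q',Q)$ is nondegenerate;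
\item[(T3)] $t_{E\otimes Q}(F)=t_Q(\operatorname{ptr}_EF)$ for $E\in\mathcal F$ and $F\in\operatorname{End}(E\otimes Q)$.
\end{itemize}
\end{proposition}

\subsection{The definition}
Fix $\xi,\lambda,M,\iota,\varphi$ as in Section~\ref{sec:even}, and let $Q\in PI_0\cap\mathcal O_\xi$. Write $Q$ as a summand of $V\otimes M$, through $f:V\otimes M\to Q$ and $g:Q\to V\otimes M$ with $fg=1$. Property (T3) suggests defining the trace of $h\in\operatorname{End}(Q)$ as the scalar $\operatorname{ptr}_V(ghf)\in\operatorname{End}(M)=\mathbb C$. This fails. By Lemma~\ref{lem:PI0}(a) the image of $g$ lies in $V\otimes L^\circ$, so $\operatorname{ptr}_V(ghf)$ has image in $L^\circ$, and this scalar is $0$ unless $M$ is simple. The remedy is to divide by $\varphi$ first.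

The functor $\operatorname{Hom}(Q,-)$ is exact and kills $\mathcal T$. Hence composition with $\varphi_V$ is a bijection
\[
\operatorname{Hom}(Q,V\otimes M^\vee)\to\operatorname{Hom}(Q,V\otimes M).
\]
Write $\tilde g$ for the preimage of $g$. For arbitrary $\mathfrak k$-maps $f:V\otimes M\to Q$ and $g:Q\to V\otimes M$, define $\beta_V(f,g)\in\mathbb C$ by
\begin{equation}\label{eq:beta}
\operatorname{ptr}_V(\tilde gf)=\beta_V(f,g)\,\iota\in\operatorname{Hom}(M,M^\vee).
\end{equation}
We shall set $t_Q(h)=\beta_V(hf,g)$ when $fg=1$. For $\mathfrak p_0=\mathfrak k$ we have $M=M^\vee=\mathbb C_\lambda$, we may take $\iota=\varphi=1$, and $t_Q$ is the ordinary trace.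

\begin{example}\label{ex:sl2}
Let $\mathfrak k=\mathfrak{sl}_2$ with root vectors $e_+,e_-$, let $\mathfrak p_0$ be the Borel subalgebra, identify $X$ with $\mathbb Z$, and take $\lambda=0$. The module $M=\Delta(0)$ has a basis $m_k$ ($k\ge0$) with $e_-m_k=m_{k+1}$, $e_+m_{k+1}=-k(k+1)m_k$. The module $M^\vee$ has a basis $m^*_k$ with $e_+m^*_{k+1}=m^*_k$, $e_-m^*_k=-k(k+1)m^*_{k+1}$. Normalize $\iota(m_0)=m^*_0$ and $\varphi(m^*_1)=m_1$; here $\varphi(m^*_0)=0$ and $L^\circ$ is spanned by the $m_k$, $k\ge1$.

Let $V=\langle v_+,v_-\rangle$ with $e_-v_+=v_-$, $e_+v_-=v_+$. By (F5), $V\otimes M=\Delta(1)\oplus\Delta(-1)$. The summand $Q=\Delta(-1)=L(-1)$ is projective and self-dual, so $Q\in PI_0$. Let $q$ be its highest weight vector. The vectors of weight $-1$ killed by $e_+$ are the multiples of $v_+\otimes m_1$ in $V\otimes M$ and of $v_+\otimes m^*_1-v_-\otimes m^*_0$ in $V\otimes M^\vee$. So we may take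
\[
g(q)=v_+\otimes m_1,\qquad\tilde g(q)=v_+\otimes m^*_1-v_-\otimes m^*_0 .
\]
The projection $f$ kills $v_+\otimes m_0$ and $e_-(v_+\otimes m_0)=v_-\otimes m_0+v_+\otimes m_1$, so $f(v_-\otimes m_0)=-q$. Therefore
\[
\operatorname{ptr}_V(gf)(m_0)=-(v_-^*\otimes1)g(q)=0,\qquad\operatorname{ptr}_V(\tilde gf)(m_0)=-(v_-^*\otimes1)\tilde g(q)=m^*_0 .
\]
The naive trace of $1_Q$ is $0$, while $t_Q(1_Q)=1$.
\end{example}

To see that $t_Q$ does not depend on $(V,f,g)$ we must move a map $r:V\otimes M\to V'\otimes M$ from one argument of $\beta$ to the other. In one position $r$ acts on $V\otimes M$, in the other it must act on $V\otimes M^\vee$. This is possible if the matrix entries of $r$ are given by elements of $U$, which act on every module. The next subsection shows that they are.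

\subsection{Ad-finite maps}
Let $N,N'$ be $\mathfrak k$-modules on which $\mathfrak t$ is diagonalizable. The Lie algebra $\mathfrak k$ acts on $\operatorname{Hom}_{\mathbb C}(N,N')$ by $z\cdot\phi=z\phi-\phi z$. Let $\mathcal L(N,N')$ be the subspace of the maps that generate a finite-dimensional $\mathfrak k$-submodule.

\begin{lemma}\label{lem:L}
Every finite-dimensional submodule $Y$ of $\operatorname{Hom}_{\mathbb C}(N,N')$ lies in $\mathcal F$. Hence $\mathcal L(N,N')$ is a semisimple $\mathfrak k$-module.
\end{lemma}

\begin{proof}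
View $U(\mathfrak t)$ as the polynomial functions on $\mathfrak t^*$. For $\phi\in Y$ and $\eta\in\mathfrak t^*$, let $\phi_\eta$ send $v\in N_\nu$ to the component of $\phi(v)$ in $N'_{\nu+\eta}$. Then $(p\cdot\phi)_\eta=p(\eta)\phi_\eta$ for $p\in U(\mathfrak t)$. The annihilator $J$ of $\phi$ in $U(\mathfrak t)$ has finite codimension, so its zero set is finite, and $\phi_\eta\ne0$ only for $\eta$ in this set. So $\phi$ is a finite sum of the $\phi_\eta$, and an interpolation polynomial $p$ gives $\phi_\eta=p\cdot\phi\in Y$. Thus $\mathfrak t$ is diagonalizable on $Y$.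
\end{proof}

Composition is $\mathfrak k$-equivariant, so composites of ad-finite maps are ad-finite. The algebra $U$ is a sum of objects of $\mathcal F$ under the adjoint action, so its elements act on $N$ by elements of $\mathcal L(N,N)$. Let
\[
\pi:\mathcal L(N,N')\to\mathcal L(N,N')^{\mathfrak k}=\operatorname{Hom}_{\mathfrak k}(N,N')
\]
be the projection to the isotypic component of the trivial module. It is equivariant, so $\pi(z\cdot y)=0$ for $z\in\mathfrak k$. More generally,
\begin{equation}\label{eq:piu}
\pi(uy)=\pi(yu)\qquad(u\in U,\ y\in\mathcal L(N,N')).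
\end{equation}
For $u=z\in\mathfrak k$ this is $\pi(z\cdot y)=0$. If it holds for $u'$ and all $y$, then $\pi(zu'y)=\pi(u'yz)=\pi(yzu')$.

\begin{lemma}[Kostant's problem for $M$; cf.\ {\cite[6.9]{Jan}}]\label{lem:kostant}
The map $U\to\mathcal L(M,M)$ is surjective.
\end{lemma}

\begin{proof}
First consider $\Delta=\Delta(\lambda)$. For simple $V\in\mathcal F$, adjunction and the projectivity of $\Delta$ in $\mathcal O(\mathfrak k)$ give
\[
\dim\operatorname{Hom}(V,\mathcal L(\Delta,\Delta))=\dim\operatorname{Hom}(V\otimes\Delta,\Delta)=\dim\operatorname{Hom}(\Delta,V^*\otimes\Delta)=[V^*\otimes\Delta:L(\lambda)].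
\]
The module $V^*\otimes\Delta$ has a filtration with subquotients $\Delta(\lambda+\nu)$, where $\nu$ runs over the weights of $V^*$ with multiplicity. By (F6) only $\nu=0$ contributes, so the number above is $\dim V_0$, the dimension of the zero weight space. Let $\chi_\lambda$ be the central character of $\Delta$. By Duflo's theorem $\operatorname{Ann}\Delta=U\ker\chi_\lambda$, and by Kostant's theorem $V$ has multiplicity $\dim V_0$ in $U/U\ker\chi_\lambda$; see \cite[8.2.4, 8.4.3]{Dix}. So the injection $U/\operatorname{Ann}\Delta\to\mathcal L(\Delta,\Delta)$ is a map of semisimple modules with the same finite multiplicities, and it is onto.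

Now let $q:\Delta\to M$ be the projection, let $y\in\mathcal L(M,M)$, and let $Y\in\mathcal F$ be the submodule generated by $y$. The $\mathfrak k$-map $Y\otimes\Delta\to M$, $y'\otimes v\mapsto y'(qv)$, lifts along $q$ to a $\mathfrak k$-map $\Psi:Y\otimes\Delta\to\Delta$, since $Y\otimes\Delta$ is projective in $\mathcal O(\mathfrak k)$. The map $\hat y=\Psi(y\otimes-)$ lies in the image of a $\mathfrak k$-map $Y\to\operatorname{Hom}_{\mathbb C}(\Delta,\Delta)$, so $\hat y\in\mathcal L(\Delta,\Delta)$, and $q\hat y=yq$. By the first part $\hat y$ is the action of some $u\in U$. Then $yq=qu=uq$, so $y$ is the action of $u$ on $M$.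
\end{proof}

\begin{lemma}\label{lem:slide}
Let $Q\in PI_0\cap\mathcal O_\xi$ and $V,V'\in\mathcal F$. For $\mathfrak k$-maps $r:V\otimes M\to V'\otimes M$, $f:V'\otimes M\to Q$ and $g:Q\to V\otimes M$ we have
\[
\beta_{V'}(f,rg)=\beta_V(fr,g).
\]
\end{lemma}

\begin{proof}
Let $(v_i)$, $(v'_j)$ be bases of $V$, $V'$, and write $r(v_i\otimes m)=\sum_jv'_j\otimes r_{ji}m$. The map $V'^*\otimes V\to\mathcal L(M,M)$, $v'^*_j\otimes v_i\mapsto r_{ji}$, is a $\mathfrak k$-map. The surjection $U\to\mathcal L(M,M)$ of semisimple modules splits, so this map lifts to a $\mathfrak k$-map $V'^*\otimes V\to U$, $v'^*_j\otimes v_i\mapsto u_{ji}$. For every $\mathfrak k$-module $N$ define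
\[
R_N:V\otimes N\to V'\otimes N,\qquad v_i\otimes x\mapsto\sum_jv'_j\otimes u_{ji}x .
\]
This is the composite $V\otimes N\to V'\otimes V'^*\otimes V\otimes N\to V'\otimes U\otimes N\to V'\otimes N$ of $\mathfrak k$-maps, where $U$ carries the adjoint action. It is natural in $N$, and $R_M=r$. Naturality for $\varphi$ gives $\varphi_{V'}R_{M^\vee}\tilde g=r\varphi_V\tilde g=rg$, so the preimage of $rg$ is $R_{M^\vee}\tilde g$.

Let $y=\tilde gf:V'\otimes M\to V\otimes M^\vee$ and write $y(v'_j\otimes m)=\sum_iv_i\otimes y_{ij}m$, with $y_{ij}\in\mathcal L(M,M^\vee)$. Then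
\[
\beta_{V'}(f,rg)\,\iota=\operatorname{ptr}_{V'}(R_{M^\vee}y)=\sum_{i,j}u_{ji}y_{ij},\qquad\beta_V(fr,g)\,\iota=\operatorname{ptr}_V(yr)=\sum_{i,j}y_{ij}u_{ji}.
\]
Both sums are $\mathfrak k$-maps, so they are fixed by $\pi$, and they are equal by \eqref{eq:piu}.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:t}}
Let first $Q,Q'\in PI_0\cap\mathcal O_\xi$. A \emph{splitting} of $Q$ is a triple $(V,f,g)$ with $f:V\otimes M\to Q$, $g:Q\to V\otimes M$ and $fg=1_Q$; splittings exist by Lemma~\ref{lem:gen}. Let $(V',f',g')$ be a splitting of $Q$, and let $f:V\otimes M\to Q$, $g:Q\to V\otimes M$ be arbitrary. Lemma~\ref{lem:slide} with $r=gf':V'\otimes M\to V\otimes M$ gives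
\[
\beta_{V'}(fgf',g')=\beta_V(f,gf'g')=\beta_V(f,g).
\]
If $(V,f,g)$ is a second splitting, then replacing $f$ by $hf$ gives $\beta_{V'}(hf',g')=\beta_V(hf,g)$. So $t_Q(h):=\beta_{V}(hf,g)$ does not depend on the splitting, and the displayed identity says
\begin{equation}\label{eq:tfg}
t_Q(fg)=\beta_V(f,g)\quad\text{for all }f:V\otimes M\to Q,\ g:Q\to V\otimes M .
\end{equation}
From now on $(V,f,g)$ is a splitting of $Q$.

(T1) By \eqref{eq:tfg} for $Q'$, we have $t_{Q'}(ab)=t_{Q'}((af)(gb))=\beta_V(af,gb)$. The preimage of $gb$ is $\tilde gb$. So this number is the coefficient of $\iota$ in $\operatorname{ptr}_V(\tilde gbaf)$, which is $t_Q(ba)$.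

(T2) Let $0\ne a:Q\to Q'$. Then $p=af\ne0$, since $pg=a$. By adjunction $p$ corresponds to the nonzero $\mathfrak k$-map $\hat p:M\to V^*\otimes Q'$, $\hat p(m)=\sum_iv_i^*\otimes p(v_i\otimes m)$. Its image is a nonzero quotient of $M$, so it maps onto $L(\lambda)\subset M^\vee$. As $M^\vee$ is injective, this map extends to $\hat q:V^*\otimes Q'\to M^\vee$ with $\hat q\hat p\ne0$. Let $q:Q'\to V\otimes M^\vee$, $q(x)=\sum_iv_i\otimes\hat q(v_i^*\otimes x)$, be the adjoint map. Then
\[
\operatorname{ptr}_V(qp)(m)=\sum_i\hat q\bigl(v_i^*\otimes p(v_i\otimes m)\bigr)=\hat q\hat p(m),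
\]
so $\operatorname{ptr}_V(qp)\neq0$. Put $b=f\varphi_Vq:Q'\to Q$. The preimage of $\varphi_Vq$ is $q$, so $t_Q(ba)=t_{Q'}(ab)=\beta_V(p,\varphi_Vq)\ne0$ by (T1) and \eqref{eq:tfg}. Exchanging $Q$ and $Q'$ and using (T1) gives nondegeneracy in $b$. Here the choice of the target $M^\vee$ pays off: its injectivity produces $\hat q$, and $\iota$ does not vanish on the top of $M$.

(T3) The triple $(E\otimes V,1\otimes f,1\otimes g)$ is a splitting of $E\otimes Q\in PI_0\cap\mathcal O_\xi$, and the preimage of $1\otimes g$ is $1\otimes\tilde g$. By \eqref{eq:ptr},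
\[
\operatorname{ptr}_{E\otimes V}\bigl((1\otimes\tilde g)F(1\otimes f)\bigr)=\operatorname{ptr}_V\bigl(\tilde g\operatorname{ptr}_E(F)f\bigr).
\]

For general $Q\in PI_0$ let $t_Q$ be the sum of the forms on the components of $Q$ in the categories $\mathcal O_\xi$. There are no maps between different $\mathcal O_\xi$, and $E\otimes-$ preserves each of them, so (T1)--(T3) persist. \qed

\subsection{Extension to ad-finite maps}
For $Q\in PI_0$ put $\tau_Q=t_Q\circ\pi:\mathcal L(Q,Q)\to\mathbb C$. Property (T3) is what makes $\tau$ a trace.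

\begin{lemma}\label{lem:tau}
For $Q,Q'\in PI_0$, $\phi\in\mathcal L(Q',Q)$ and $\psi\in\mathcal L(Q,Q')$ we have $\tau_Q(\phi\psi)=\tau_{Q'}(\psi\phi)$.
\end{lemma}

\begin{proof}
Both sides are $\mathfrak k$-invariant bilinear forms in $(\phi,\psi)$; for instance $\tau_Q((z\cdot\phi)\psi+\phi(z\cdot\psi))=\tau_Q(z\cdot(\phi\psi))=0$. By Lemma~\ref{lem:L} we may restrict to simple submodules $Z\subset\mathcal L(Q',Q)$ and $Y\subset\mathcal L(Q,Q')$. Invariant forms on $Z\times Y$ are $\mathfrak k$-maps $Z\to Y^*$. If $Z\not\cong Y^*$, both forms vanish. Otherwise fix an isomorphism $Z\cong Y^*$ and dual bases $y_i\in Y$, $z^i\in Z$. Each form is a multiple of the canonical pairing, and the factor is the sum of its values on the pairs $(z^i,y_i)$ divided by $\dim Y$. So we must show $\tau_Q(\sum z^iy_i)=\tau_{Q'}(\sum y_iz^i)$. The maps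
\[
A:Y\otimes Q\to Q',\ \ y\otimes x\mapsto y(x),\qquad B:Q'\to Y\otimes Q,\ \ x\mapsto\sum_iy_i\otimes z^i(x),
\]
are $\mathfrak k$-maps with $AB=\sum y_iz^i$ and $\operatorname{ptr}_Y(BA)=\sum z^iy_i$. By (T1) and (T3), $t_{Q'}(\sum y_iz^i)=t_{Y\otimes Q}(BA)=t_Q(\sum z^iy_i)$.
\end{proof}

\subsection{Graded modules}\label{sec:graded}
From now on $\mathfrak k$-modules are $\mathbb Z_2$-graded. A graded module $N=N_{\bar0}\oplus N_{\bar1}$ is said to lie in $\mathcal O_0$, $PI_0$, $\mathcal F$ or $\mathcal T$ if both components do, and $\operatorname{Hom}_{\mathfrak k}$ denotes even maps. The space $\mathcal L(N,N')$ contains maps of both parities, and it contains the four blocks $N_{\bar\imath}\to N'_{\bar\jmath}$ of each of its elements, since the projections to the components are $\mathfrak k$-maps. For $Q\in PI_0$ and $\phi\in\mathcal L(Q,Q)$ with diagonal blocks $\phi_{\bar0},\phi_{\bar1}$ put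
\[
\tau_Q(\phi)=\tau_{Q_{\bar0}}(\phi_{\bar0})-\tau_{Q_{\bar1}}(\phi_{\bar1}).
\]
In particular $\tau_Q$ vanishes on odd maps.

\begin{proposition}\label{prop:tau}
Let $Q,Q'\in PI_0$ be graded.
\begin{itemize}
\item[(a)] $\tau_Q(\phi\psi)=(-1)^{|\phi||\psi|}\tau_{Q'}(\psi\phi)$ for homogeneous $\phi\in\mathcal L(Q',Q)$, $\psi\in\mathcal L(Q,Q')$.
\item[(b)] The pairing $(a,b)\mapsto\tau_Q(ba)$ on $\operatorname{Hom}_{\mathfrak k}(Q,Q')\times\operatorname{Hom}_{\mathfrak k}(Q',Q)$ is nondegenerate.
\end{itemize}
\end{proposition}

\begin{proof}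
(a) If the parities differ, both sides vanish. Otherwise Lemma~\ref{lem:tau} gives $\tau_{Q_{\bar\imath}}((\phi\psi)_{\bar\imath})=\tau_{Q'_{\bar\jmath}}((\psi\phi)_{\bar\jmath})$ with $\bar\jmath=\bar\imath+|\psi|$. For even maps the two differences agree, and for odd maps their terms are exchanged. (b) The pairing is the orthogonal sum of the pairing (T2) for the even components and minus the pairing (T2) for the odd components.
\end{proof}

\section{From the even part to the superalgebra}\label{sec:transfer}

\subsection{Restriction, induction and coinduction}\label{sec:ind}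
Let $\Lambda^j=\Lambda^j(\mathfrak g_{\bar1})$, in parity $j\bmod 2$, and $\Lambda=\bigoplus_j\Lambda^j$. Since $\mathfrak g_{\bar1}$ is a semisimple $\mathfrak k$-module, $\mathfrak g_{\bar 1}$ and $\Lambda$ lie in $\mathcal F$; this is the use of the second half of quasi-reductivity. Let
\[
\gamma:\Lambda\to U(\mathfrak g),\qquad\gamma(x_1\wedge\dots\wedge x_d)=\frac1{d!}\sum_{\sigma}\operatorname{sgn}(\sigma)\,x_{\sigma1}\cdots x_{\sigma d},
\]
where $\sigma$ runs over the permutations of $\{1,\dots,d\}$. The map $\gamma$ is even and $\operatorname{ad}\mathfrak k$-equivariant. By the PBW theorem, multiplication gives isomorphisms $\Lambda\otimes U\cong U(\mathfrak g)\cong U\otimes\Lambda$. Let $F_j$ be the span of the products of elements of $\mathfrak g$ with at most $j$ odd factors. Moving an even factor to the right does not raise the number of odd factors, and exchanging two adjacent odd factors changes a product by a sign modulo terms with fewer odd factors. Hence $F_j=\sum_{i\le j}\gamma(\Lambda^i)U$ and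
\begin{equation}\label{eq:gamma}
\gamma(a)\gamma(b)\in\gamma(a\wedge b)+F_{i+j-1}\qquad(a\in\Lambda^i,\ b\in\Lambda^j).
\end{equation}

A $\mathfrak g$-module $N$ lies in $\mathcal O^{\mathfrak p}$ if and only if $\operatorname{Res}N\in\mathcal O_0$. Indeed $U(\mathfrak g)$, $U(\mathfrak b)$, $U(\mathfrak l)$ are finitely generated left modules over the enveloping algebras of their even parts, so finite generation and local finiteness can be tested over the even parts. Consequently $\mathcal O^{\mathfrak p}$ is a finite length category with finite-dimensional $\operatorname{Hom}$ spaces, and the Krull--Schmidt theorem holds in it.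

For a graded $\mathfrak k$-module $N$ let $\operatorname{Ind}N=U(\mathfrak g)\otimes_UN$, and let $\operatorname{Coind}N$ be the space of linear maps $\phi:U(\mathfrak g)\to N$ with $\phi(zu)=z\phi(u)$ for $z\in U$. It is graded by the parity of $\phi$, with the action $(x\phi)(u)=\phi(ux)$. These functors are left and right adjoint to $\operatorname{Res}$; an even $\mathfrak k$-map $p:Y\to N$ from a $\mathfrak g$-module $Y$ corresponds to the even $\mathfrak g$-map $\Psi:Y\to\operatorname{Coind}N$, $\Psi(y)(u)=p(uy)$, and $p(y)=\Psi(y)(1)$. Both functors are exact by the PBW theorem. The module $S$ enters through the following comparison.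

\begin{lemma}[cf.\ \cite{BF}]\label{lem:indcoind}
$\operatorname{Ind}N\cong\operatorname{Coind}(S\otimes N)$, naturally in the graded $\mathfrak k$-module $N$.
\end{lemma}

\begin{proof}
We have $\operatorname{Ind}N=\bigoplus_j\gamma(\Lambda^j)\otimes N$, and $z(\gamma(a)\otimes v)=\gamma(z\cdot a)\otimes v+\gamma(a)\otimes zv$ for $z\in\mathfrak k$. So $\operatorname{Res}\operatorname{Ind}N\cong\Lambda\otimes N$, and the projection $p_N:\operatorname{Ind}N\to\Lambda^n\otimes N=S\otimes N$ is an even $\mathfrak k$-map that kills $F_{n-1}\otimes N$. Let $\Psi:\operatorname{Ind}N\to\operatorname{Coind}(S\otimes N)$ be the corresponding $\mathfrak g$-map. Restriction along $\gamma$ identifies its target with $\bigoplus_i\operatorname{Hom}_{\mathbb C}(\Lambda^i,S\otimes N)$. For $a\in\Lambda^i$, $b\in\Lambda^j$, $v\in N$, \eqref{eq:gamma} gives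
\[
\Psi(\gamma(b)\otimes v)(\gamma(a))=p_N(\gamma(a)\gamma(b)\otimes v)=\begin{cases}0&\text{if }i+j<n,\\ (a\wedge b)\otimes v&\text{if }i+j=n.\end{cases}
\]
So $\Psi$ is block triangular, with diagonal blocks $\Lambda^j\otimes N\to\operatorname{Hom}_{\mathbb C}(\Lambda^{n-j},\Lambda^n\otimes N)$. These are bijective because $\wedge:\Lambda^{n-j}\times\Lambda^j\to\Lambda^n$ is a perfect pairing.
\end{proof}

Since $\operatorname{Res}\operatorname{Ind}N\cong\Lambda\otimes N$, the functors $\operatorname{Ind}$ and $\operatorname{Coind}\cong\operatorname{Ind}(S^*\otimes-)$ map $\mathcal O_0$ to $\mathcal O^{\mathfrak p}$. A left adjoint of an exact functor preserves projectives, and a right adjoint of an exact functor preserves injectives. So $\operatorname{Ind}$ preserves projectives, $\operatorname{Coind}$ preserves injectives, and $\operatorname{Res}$ preserves both. With Lemma~\ref{lem:indcoind} we get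
\begin{equation}\label{eq:PI}
\operatorname{Res}(\mathcal{PI}^{\mathfrak p})\subset PI_0,\qquad\operatorname{Ind}(PI_0)\subset\mathcal{PI}^{\mathfrak p},\qquad\operatorname{Coind}(PI_0)\subset\mathcal{PI}^{\mathfrak p}.
\end{equation}
The surjections $\operatorname{Ind}\operatorname{Res}N\to N$ and injections $N\to\operatorname{Coind}\operatorname{Res}N$ show that $\mathcal O^{\mathfrak p}$ has enough projectives and injectives. Hence simple objects have projective covers and injective hulls.

\begin{lemma}\label{lem:nontorsion}
If $L\in\mathcal O^{\mathfrak p}$ is simple and $\operatorname{Res}L\notin\mathcal T$, then $P(L)$ and $I(L)$ lie in $\mathcal{PI}^{\mathfrak p}$.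
\end{lemma}

\begin{proof}
One homogeneous component of $\operatorname{Res}L$ has a composition factor $L(\mu)\notin\mathcal T$. Place $P(\mu)$ and $I(\mu)$ in the parity of that component; they lie in $PI_0$ by Lemma~\ref{lem:PI0}(b). By adjunction, $\operatorname{Hom}(\operatorname{Ind}P(\mu),L)\ne0$ and $\operatorname{Hom}(L,\operatorname{Coind}I(\mu))\ne0$. So $P(L)$ is a summand of $\operatorname{Ind}P(\mu)$ and $I(L)$ is a summand of $\operatorname{Coind}I(\mu)$, and \eqref{eq:PI} applies.
\end{proof}

\subsection{The element $c$ and the relative trace map}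
We look for $c\in U(\mathfrak g)$ that turns $\mathfrak k$-invariant vectors into vectors that are $\mathfrak g$-invariant up to a character. The universal module with a $\mathfrak k$-invariant vector is
\[
K=\operatorname{Ind}\mathbb C=U(\mathfrak g)/U(\mathfrak g)\mathfrak k,
\]
with generator $\bar1$ and $\dim K=2^n$. So we look for a one-dimensional submodule of $K$. By Lemma~\ref{lem:indcoind}, $\operatorname{Hom}(S,K)\cong\operatorname{Hom}(S,\operatorname{Coind}S)=\operatorname{End}_{\mathfrak k}(S)\ne0$, so there is an injective even $\mathfrak g$-map $S\to K$. Fix it, fix $0\ne s\in S$, and let $\bar c$ be the image of $s$. Since $\gamma$ induces an even isomorphism $\Lambda\cong K$, the vector $\bar c$ is the class of a unique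
\[
c\in\gamma\Bigl(\bigoplus_{d\equiv n\bmod 2}\Lambda^d\Bigr).
\]
The fact that $\bar c$ spans a copy of $S$ means
\begin{equation}\label{eq:c}
xc\in U(\mathfrak g)\mathfrak k\quad(x\in\mathfrak g_{\bar1}),\qquad zc-\zeta(z)c\in U(\mathfrak g)\mathfrak k\quad(z\in\mathfrak k).
\end{equation}

\begin{example}\label{ex:c}
If $[\mathfrak g_{\bar1},\mathfrak g_{\bar1}]=0$, then $c$ is a multiple of $x_1\cdots x_n$ for a basis $(x_i)$ of $\mathfrak g_{\bar1}$. In general $c$ has terms of lower degree. Let $\mathfrak g=\mathfrak{osp}(1|2)$, with $\mathfrak k=\mathfrak{sl}_2\ni z$ and odd basis $x,y$ normalized by $[z,x]=x$, $[z,y]=-y$, $[x,y]=z$. Modulo $U(\mathfrak g)\mathfrak k$ we have $\gamma(x\wedge y)=xy-z/2\equiv xy$ and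
\[
x\cdot xy=\tfrac12[x,x]\,y\equiv\tfrac12[[x,x],y]=[x,[x,y]]=-x,\qquad y\cdot xy=zy-xy^2\equiv-y .
\]
So $c=\gamma(x\wedge y)+1$ up to a scalar.
\end{example}

For $\mathfrak g$-modules $P,N$, the superalgebra $\mathfrak g$, hence $U(\mathfrak g)$, acts on $\operatorname{Hom}_{\mathbb C}(P,N)$ by $x\cdot\phi=x\phi-(-1)^{|x||\phi|}\phi x$. This action is by superderivations of composition,
\begin{equation}\label{eq:der}
x\cdot(\phi\psi)=(x\cdot\phi)\psi+(-1)^{|x||\phi|}\phi\,(x\cdot\psi),
\end{equation}
and its even invariants are the $\mathfrak g$-maps. For $P,N\in\mathcal O^{\mathfrak p}$, the subspace $\mathcal L(P,N)$ is $\mathfrak g$-stable: if $Y$ is a finite-dimensional $\mathfrak k$-submodule, so is the image $\mathfrak g\cdot Y$ of $\mathfrak g\otimes Y$. Elements of $\mathfrak g$ act on $P$ by elements of $\mathcal L(P,P)$, since $\mathfrak g\to\operatorname{End}_{\mathbb C}(P)$ is $\mathfrak k$-equivariant. Let $j_P:P\to S\otimes P$, $p\mapsto s\otimes p$. This linear bijection has parity $n$ and satisfies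
\begin{equation}\label{eq:j}
xj_P=(-1)^nj_Px\quad(x\in\mathfrak g_{\bar1}),\qquad zj_P-j_Pz=\zeta(z)j_P\quad(z\in\mathfrak k).
\end{equation}

\begin{lemma}\label{lem:rel}
Let $P\in\mathcal{PI}^{\mathfrak p}$ and $N\in\mathcal O^{\mathfrak p}$.
\begin{itemize}
\item[(a)] For $h\in\operatorname{Hom}_{\mathfrak k}(P,N)$ there is a unique $u\in\operatorname{Hom}_{\mathfrak g}(S\otimes P,N)$ with $uj_P=c\cdot h$.
\item[(b)] Every $u\in\operatorname{Hom}_{\mathfrak g}(S\otimes P,N)$ arises in this way.
\end{itemize}
\end{lemma}

\begin{proof}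
(a) The map $\theta=c\cdot h$ has parity $n$, so $u=\theta j_P^{-1}$ is even. Since $\mathfrak k\cdot h=0$, \eqref{eq:c} gives $x\cdot\theta=0$ and $z\cdot\theta=\zeta(z)\theta$, that is, $x\theta=(-1)^n\theta x$ and $z\theta-\theta z=\zeta(z)\theta$. These are the relations \eqref{eq:j} satisfied by $j_P$, so $u$ commutes with $x$ and $z$.

(b) The $\mathfrak g$-map $S\otimes P\to K\otimes P$, $s\otimes p\mapsto\bar c\otimes p$, is injective, and $K\otimes P\in\mathcal O^{\mathfrak p}$ because $\operatorname{Res}K\in\mathcal F$. As $S\otimes P$ is injective in $\mathcal O^{\mathfrak p}$, this map splits. Hence $u$ extends to a $\mathfrak g$-map $\hat u:K\otimes P\to N$. Define $\mathcal H:K\to\operatorname{Hom}_{\mathbb C}(P,N)$ by $\mathcal H(k)(p)=\hat u(k\otimes p)$. Then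
\[
(x\cdot\mathcal H(k))(p)=x\,\hat u(k\otimes p)-(-1)^{|x||k|}\hat u(k\otimes xp)=\hat u(xk\otimes p),
\]
so $\mathcal H$ is an even $\mathfrak g$-map. Thus $h=\mathcal H(\bar1)$ is even and $\mathfrak k$-invariant, and $c\cdot h=\mathcal H(\bar c)=uj_P$.
\end{proof}

Part (a) holds for any $P$. Part (b) uses the injectivity of $P$ and fails without it: for $\mathfrak g$ as in Example~\ref{ex:rel}, $P=\mathbb C$ and $N=S$, the only even linear map $P\to N$ is $0$, while $u=1_S\ne0$.

\subsection{Proof of Theorem~\ref{thm:B}}
Let $P\in\mathcal{PI}^{\mathfrak p}$. By \eqref{eq:PI} we have the form $\tau=\tau_P$ on $\mathcal L(P,P)$. We want to define $T_P(u)=\tau(h)$ when $uj_P=c\cdot h$, and we must show that $\tau(h)$ depends only on $c\cdot h$. The idea is to write the identity of $P$ as $\pm c\cdot\kappa$, insert it into $\tau(h)=\tau(h\,1_P)$, and move $c$ from $\kappa$ to $h$.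

\emph{Moving $c$.} For $x\in\mathfrak g$ and $\phi\in\mathcal L(P,P)$, Proposition~\ref{prop:tau}(a) gives $\tau(x\cdot\phi)=0$, because $x$ acts by an element of $\mathcal L(P,P)$. This is the reason for extending the trace to ad-finite maps. By \eqref{eq:der}, for odd $x$ and homogeneous $\phi,\kappa\in\mathcal L(P,P)$,
\[
\tau(\phi\,(x\cdot\kappa))=(-1)^{|\phi|+1}\tau((x\cdot\phi)\kappa).
\]
Start with an even $h$ and move odd elements $x_1,\dots,x_d$ one at a time. At the $i$th step the left factor has parity $i-1$, so
\[
\tau\bigl(h\,(x_1\cdots x_d\cdot\kappa)\bigr)=(-1)^{1+2+\dots+d}\,\tau\bigl((x_d\cdots x_1\cdot h)\kappa\bigr).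
\]
Reversing the order of the factors in $\gamma(a)$, $a\in\Lambda^d$, multiplies it by $(-1)^{d(d-1)/2}$. The total sign is $(-1)^{d(d+1)/2+d(d-1)/2}=(-1)^d$. All components of $c$ have degree $d\equiv n$, so
\begin{equation}\label{eq:move}
\tau(h\,(c\cdot\kappa))=(-1)^n\tau((c\cdot h)\kappa).
\end{equation}

\emph{The identity as a relative trace.} By Lemma~\ref{lem:rel}(b) with $N=S\otimes P$ and $u=1$, there is $k_P\in\operatorname{Hom}_{\mathfrak k}(P,S\otimes P)$ with $c\cdot k_P=j_P$. Put $\kappa=j_P^{-1}k_P$. From \eqref{eq:j} we get $z\cdot j_P^{-1}=-\zeta(z)j_P^{-1}$ for $z\in\mathfrak k$ and $x\cdot j_P^{-1}=0$ for odd $x$. By \eqref{eq:der}, $z\cdot\kappa=-\zeta(z)\kappa$, so $\kappa\in\mathcal L(P,P)$; and $x\cdot(j_P^{-1}\psi)=(-1)^nj_P^{-1}(x\cdot\psi)$ for odd $x$. The element $c$ is a combination of products of $d\equiv n$ odd elements, and $(-1)^{nd}=(-1)^n$. Hence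
\[
c\cdot\kappa=(-1)^nj_P^{-1}(c\cdot k_P)=(-1)^n1_P .
\]

\emph{Definition of $T_P$.} By \eqref{eq:move}, $\tau(h)=(-1)^n\tau(h(c\cdot\kappa))=\tau((c\cdot h)\kappa)$ for $h\in\operatorname{End}_{\mathfrak k}(P)$. If $c\cdot h=uj_P$, the right side is $\tau(uk_P)$. Define $T_P(u)=\tau_P(uk_P)$ for $u\in\operatorname{Hom}(S\otimes P,P)$. Then
\begin{equation}\label{eq:T}
T_P(u)=\tau_P(h)\quad\text{for every }h\in\operatorname{End}_{\mathfrak k}(P)\text{ with }c\cdot h=uj_P .
\end{equation}

\emph{The trace identity.} Let $a:P\to Q$ and $b:S\otimes Q\to P$ be $\mathfrak g$-maps, and $a'=S\otimes a$, so that $a'j_P=j_Qa$. By Lemma~\ref{lem:rel}(b), $bj_Q=c\cdot h$ with $h\in\operatorname{Hom}_{\mathfrak k}(Q,P)$. By \eqref{eq:der}, composition with a $\mathfrak g$-map on either side commutes with the action of $U(\mathfrak g)$. So $ba'j_P=(c\cdot h)a=c\cdot(ha)$ and $abj_Q=a(c\cdot h)=c\cdot(ah)$. By \eqref{eq:T} and Proposition~\ref{prop:tau}(a),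
\[
T_P(ba')=\tau_P(ha)=\tau_Q(ah)=T_Q(ab).
\]

\emph{Nondegeneracy.} Let $a\ne0$. By Proposition~\ref{prop:tau}(b) there is $h\in\operatorname{Hom}_{\mathfrak k}(Q,P)$ with $\tau_P(ha)\ne0$. Let $b$ be the $\mathfrak g$-map with $bj_Q=c\cdot h$ from Lemma~\ref{lem:rel}(a). As above, $T_P(ba')=\tau_P(ha)\ne0$. Now let $b\ne0$. Since $S\otimes Q\in\mathcal{PI}^{\mathfrak p}$, there is $y\in\operatorname{Hom}_{\mathfrak k}(P,S\otimes Q)$ with $\tau_P(by)\ne0$. Lemma~\ref{lem:rel}(a) gives a $\mathfrak g$-map $a':S\otimes P\to S\otimes Q$ with $a'j_P=c\cdot y$, and $a'=S\otimes a$ for a unique $a$ because $S\otimes-$ is an equivalence. Then $ba'j_P=c\cdot(by)$, so $T_P(ba')=\tau_P(by)\ne0$. \qed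

\begin{remark}
For a $\mathfrak g$-endomorphism $h$ of $P$ we have $c\cdot h=c_0h$, where $c_0$ is the component of $c$ in $\Lambda^0=\mathbb C$. If $c_0=0$, then \eqref{eq:T} shows that $\tau_P$ vanishes on $\operatorname{End}_{\mathfrak g}(P)$, as in Example~\ref{ex:rel}. For $\mathfrak{osp}(1|2)$ we have $c_0=1$, and $T_P$ is the restriction of $\tau_P$.
\end{remark}

\section{A large simple module that differs from its parity shift}\label{sec:parity}

\begin{proposition}\label{prop:parity}
There is a simple $L\in\mathcal O^{\mathfrak p}$ with $\operatorname{Res}L\notin\mathcal T$ and $L\not\cong\Pi L$.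
\end{proposition}

The trivial module differs from its parity shift, but it is torsion unless $\mathfrak u_0^-=0$. To avoid torsion we take a highest weight $\mu$ for which $M(\mu)$ is simple. To control parity, note that $\mathfrak t$ is central in $\mathfrak h$ and $[\mathfrak h_{\bar1},\mathfrak h_{\bar1}]\subset\mathfrak t$. So the highest weight space $L_\mu$ is a module over the Clifford algebra of the symmetric form
\[
B_\mu(x,y)=\mu([x,y])\qquad(x,y\in\mathfrak h_{\bar1}),
\]
and it differs from its parity shift when the rank of $B_\mu$ is even (Lemma~\ref{lem:clifford}). In Example~\ref{ex:q1} the rank is $1$ for $a\ne0$ and $0$ for $a=0$. Nothing is assumed about the bracket on $\mathfrak h_{\bar1}$, so the parity of the rank must come from a symmetry. We use a weight $\mu$ that is $W$-conjugate to $-\mu$; then $B_\mu$ is equivalent to $-B_\mu$ by an involution. Both requirements are met by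
\[
\mu=-m\,w_{\mathfrak l}\rho\in X,\qquad m\text{ a large positive integer.}
\]
For $\alpha\in\Phi^+\cap\Phi_{\mathfrak l}$, the root $-w_{\mathfrak l}\alpha$ is positive, so $\langle\mu,\alpha^\vee\rangle=m\langle\rho,(-w_{\mathfrak l}\alpha)^\vee\rangle$ is an integer $\ge m$. In particular $\mu$ is $\mathfrak l_0$-dominant.

\begin{lemma}\label{lem:simple}
For large $m$ the $\mathfrak k$-module $M(\mu)$ is simple.
\end{lemma}

\begin{proof}
The weight $\delta=w_{\mathfrak l}(\mu+\rho)=-m\rho+w_{\mathfrak l}\rho$ lies in $X$, and for large $m$ it is negative on all simple coroots. By (F7) applied to $-\delta$, we have $W\delta\subset\delta+\mathbb N\Phi^+$. Let $L(\nu)$ be a composition factor of $M(\mu)$. By (F5), $\nu+\rho\in W\delta$, so $w_{\mathfrak l}(\nu+\rho)=\delta+q$ with $q\in\mathbb N\Phi^+$, that is, $\mu-\nu=-w_{\mathfrak l}q$. The element $w_{\mathfrak l}$ does not change the coefficients at the roots in $\Sigma\setminus\Sigma_{\mathfrak l}$, so these coefficients of $\mu-\nu$ are $\le0$. They are also $\ge0$, since $\mu-\nu\in\mathbb N\Phi^+$.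 Hence $\nu\in\mu+\mathbb Z\Phi_{\mathfrak l}$.

Consider the exact functor to $\mathfrak l_0$-modules that takes the sum of the weight spaces with weights in $\mu+\mathbb Z\Phi_{\mathfrak l}$. It kills no composition factor of $M(\mu)$, and it sends $M(\mu)=U(\mathfrak u_0^-)\otimes E(\mu)$ to the simple module $1\otimes E(\mu)$. So $M(\mu)$ has only one composition factor.
\end{proof}

\begin{lemma}\label{lem:rank}
The rank $r$ of $B_\mu$ is even.
\end{lemma}

\begin{proof}
Let $w_0$ be the longest element of $W$ and $w=w_{\mathfrak l}w_0w_{\mathfrak l}$. Then $w^2=1$ and $w\mu=-m\,w_{\mathfrak l}w_0\rho=m\,w_{\mathfrak l}\rho=-\mu$. We lift $w$ to an automorphism of $\mathfrak g$. Let $\mathsf G$ be the simply connected semisimple algebraic group with Lie algebra $[\mathfrak k,\mathfrak k]$. The adjoint action of $[\mathfrak k,\mathfrak k]$ on $\mathfrak g$ integrates to a rational action of $\mathsf G$. The bracket $\mathfrak g\otimes\mathfrak g\to\mathfrak g$ and the grading are $[\mathfrak k,\mathfrak k]$-equivariant, so $\mathsf G$ acts by even automorphisms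 of the superalgebra $\mathfrak g$, trivially on $\mathfrak z(\mathfrak k)$. Let $\mathsf T\subset\mathsf G$ be the maximal torus with Lie algebra $\mathfrak t\cap[\mathfrak k,\mathfrak k]$, so that $N_{\mathsf G}(\mathsf T)/\mathsf T=W$, and let $\theta$ be the automorphism of $\mathfrak g$ given by a lift of $w$ to $N_{\mathsf G}(\mathsf T)$.

Then $\theta$ preserves $\mathfrak t$ and acts on it by $w$, so it preserves the centralizer $\mathfrak h$ and $\mathfrak h_{\bar1}$. As $w^2=1$, the automorphism $\theta^2$ is given by an element of $\mathsf T$, and $\mathsf T$ acts trivially on the zero weight space $\mathfrak h$. So $\theta^2=1$ on $\mathfrak h_{\bar1}$. Further $\mu\circ\theta|_{\mathfrak t}=w^{-1}\mu=-\mu$, hence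
\[
B_\mu(\theta x,\theta y)=\mu(\theta[x,y])=-B_\mu(x,y).
\]
Therefore $\theta$ acts on the $r$-dimensional space $\mathfrak h_{\bar1}/\operatorname{rad}B_\mu$. Comparing determinants of the Gram matrices there gives $\det(\theta)^2=(-1)^r$, while $\theta^2=1$ gives $\det(\theta)^2=1$.
\end{proof}

For $\mathfrak q(a)$, where $\mathfrak h_{\bar1}$ has a basis $x_i$ with $[x_i,x_j]=2\delta_{ij}E_{ii}$, the rank is the number of nonzero coordinates of $\mu$. It is even because the coordinates of $\rho$ come in pairs $\pm\frac{a-1}2,\pm\frac{a-3}2,\dots$, apart from one coordinate $0$ when $a$ is odd.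

\begin{lemma}\label{lem:clifford}
Let $V$ be a finite-dimensional simple graded $\mathfrak h$-module on which $\mathfrak t$ acts by a weight $\mu$ such that $B_\mu$ has even rank $r$. Then $V\not\cong\Pi V$.
\end{lemma}

\begin{proof}
On $V$ we have $xy+yx=B_\mu(x,y)$ for $x,y\in\mathfrak h_{\bar1}$. If $x\in\operatorname{rad}B_\mu$, then $x$ anticommutes with $\mathfrak h_{\bar1}$, so $xV$ is a graded submodule; it is proper because $x^2=0$ on $V$. Hence $xV=0$. Let $x_1,\dots,x_r$ be a $B_\mu$-orthogonal basis of a complement of the radical, and $\omega=x_1\cdots x_r\in U(\mathfrak h)$, with $\omega=1$ for $r=0$. On $V$ the $x_i$ anticommute with each other and $x_i^2=\frac12B_\mu(x_i,x_i)\ne0$, so $\omega$ is invertible, and $x_i\omega=(-1)^{r-1}\omega x_i=-\omega x_i$. Since the radical acts by $0$, the operator $\omega$ anticommutes with the action of all of $\mathfrak h_{\bar1}$.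

Let $\sigma$ be the operator $v\mapsto(-1)^{|v|}v$. It also anticommutes with $\mathfrak h_{\bar1}$, so $\omega\sigma$ is an even $\mathfrak h$-endomorphism of $V$. By Schur's lemma it is a scalar $\epsilon\ne0$. Thus $\omega$ acts by $\epsilon$ on $V_{\bar0}$ and by $-\epsilon$ on $V_{\bar1}$. Since $r$ is even, $\omega\,\Pi v=\Pi(\omega v)$, so $\omega$ acts by $-\epsilon$ on $(\Pi V)_{\bar0}=\Pi(V_{\bar1})$ and by $\epsilon$ on $(\Pi V)_{\bar1}$. An even isomorphism $V\cong\Pi V$ would give $\epsilon=-\epsilon$ on a nonzero homogeneous component.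
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:parity}]
We construct a simple module in $\mathcal O^{\mathfrak p}$ with highest weight $\mu$. Let $2\rho_1$ be the sum, with multiplicities, of the weights of $\mathfrak l_{\bar1}\cap\mathfrak n^+$. It lies in $X$, and for large $m$ the weight $\nu=\mu-2\rho_1$ is $\mathfrak l_0$-dominant. Let $E=U(\mathfrak l)\otimes_{U(\mathfrak l_0)}E(\nu)$, a finite-dimensional $\mathfrak l$-module isomorphic to $\Lambda(\mathfrak l_{\bar1})\otimes E(\nu)$ over $\mathfrak l_0$. Let the ideal $\mathfrak u^+$ of $\mathfrak p$ act on $E$ by $0$, and put $Y=U(\mathfrak g)\otimes_{U(\mathfrak p)}E$. The surjection $U(\mathfrak g)\otimes E\to Y$ is $\mathfrak p$-equivariant for the adjoint action on $U(\mathfrak g)$, which is locally finite. So $Y$ is locally finite over $\mathfrak p$, and $Y\in\mathcal O^{\mathfrak p}$.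

We have $Y\cong U(\mathfrak u^-)\otimes\Lambda(\mathfrak l_{\bar1})\otimes E(\nu)$ as $\mathfrak t$-modules. Consider the function $\eta\mapsto\operatorname{Re}\eta(H)$ on weights. The condition on $H'$ gives $\mathfrak u^-\subset\mathfrak n^-$, so on the weights of $U(\mathfrak u^-)$ the function is maximal only at $0$. On the weights of $\Lambda(\mathfrak l_{\bar1})$, which are sums of weights of distinct basis vectors, it is maximal only at $2\rho_1$. On the weights of $E(\nu)$ it is maximal only at $\nu$. So $\mu$ is a weight of $Y$, and every other weight $\eta$ has $\operatorname{Re}\eta(H)<\operatorname{Re}\mu(H)$.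

Let $L$ be a composition factor of $Y$ with $L_\mu\ne0$. Then $\mathfrak n^+L_\mu=0$. If $V'\subset L_\mu$ is a nonzero graded $\mathfrak h$-submodule, then $L=U(\mathfrak g)V'=U(\mathfrak n^-)V'$ has $\mu$-weight space $V'$. So $L_\mu$ is a simple graded $\mathfrak h$-module. By Lemmas~\ref{lem:rank} and~\ref{lem:clifford}, $L_\mu\not\cong\Pi L_\mu$, and therefore $L\not\cong\Pi L$.

Finally, a homogeneous vector $0\ne v\in L_\mu$ generates over $\mathfrak k$ a highest weight module in $\mathcal O_0$. By (F3) it is a nonzero quotient of $M(\mu)$, hence equal to $M(\mu)$ by Lemma~\ref{lem:simple}. This module is free over $U(\mathfrak u_0^-)$, so $\operatorname{Res}L\notin\mathcal T$.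
\end{proof}

\begin{proposition}\label{prop:trivial}
If $S\otimes Q\cong Q$ for all $Q\in\mathcal{PI}^{\mathfrak p}$, then $S$ is trivial.
\end{proposition}

\begin{proof}
Let $L$ be as in Proposition~\ref{prop:parity}. Then $Q=P(L)\in\mathcal{PI}^{\mathfrak p}$ by Lemma~\ref{lem:nontorsion}. Since $Q$ is generated over $U$ by finitely many weight vectors, $\mathfrak z(\mathfrak k)$ has a finite nonempty set of weights on $Q$. The isomorphism $S\otimes Q\cong Q$ makes this set stable under translation by $\zeta|_{\mathfrak z(\mathfrak k)}$, which forces $\zeta|_{\mathfrak z(\mathfrak k)}=0$. As $\zeta$ vanishes on $[\mathfrak k,\mathfrak k]$, we get $\zeta=0$. If $n$ were odd, then $S\cong\Pi\mathbb C$ and $S\otimes Q\cong P(\Pi L)\not\cong P(L)=Q$. So $n$ is even.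
\end{proof}

\section{The Serre functor, socles and symmetry}\label{sec:final}

We prove Theorem~\ref{thm:C}. Theorem~\ref{thm:A} is the equivalence (i)$\Leftrightarrow$(iv) in part (3).

\begin{proof}[Proof of part (1)]
By Theorem~\ref{thm:B}, the map
\begin{equation}\label{eq:serre}
\operatorname{Hom}(S\otimes Q,P)\to\operatorname{Hom}(P,Q)^*,\qquad b\mapsto\bigl(a\mapsto T_P(b(S\otimes a))=T_Q(ab)\bigr),
\end{equation}
is an isomorphism of finite-dimensional spaces. In the first expression the form $T_P$ does not depend on $Q$, which gives naturality in $Q$: for $e:Q'\to Q$, the image of $b(S\otimes e)$ is $a'\mapsto T_P(b(S\otimes ea'))$. In the second expression $T_Q$ does not depend on $P$, which gives naturality in $P$: for $e:P\to P'$, the image of $eb$ is $a'\mapsto T_Q((a'e)b)$. Combine \eqref{eq:serre} with $\operatorname{Hom}(S\otimes Q,P)\cong\operatorname{Hom}(Q,S^*\otimes P)$.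
\end{proof}

\begin{proof}[Proof of part (2)]
If $\operatorname{Res}L\notin\mathcal T$, then $P(L)$ and $I(L)$ lie in $\mathcal{PI}^{\mathfrak p}$ by Lemma~\ref{lem:nontorsion}. Conversely, if $P(L)\in\mathcal{PI}^{\mathfrak p}$, then $\operatorname{Res}P(L)\in PI_0$ maps onto $\operatorname{Res}L\ne0$, so $\operatorname{Res}L\notin\mathcal T$ by Lemma~\ref{lem:PI0}(a).

Assume now that these conditions hold. We claim that
\begin{equation}\label{eq:nak}
\operatorname{Hom}(P(L),Y)^*\cong\operatorname{Hom}(Y,I(L)),\quad\text{naturally in }Y\in\mathcal O^{\mathfrak p}.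
\end{equation}
Let $e$ be the composite $P(L)\twoheadrightarrow L\hookrightarrow I(L)$; by Schur's lemma, every map $P(L)\to I(L)$ with image $L$ is a nonzero multiple of $e$. Choose a linear form $\ell$ on $\operatorname{Hom}(P(L),I(L))$ with $\ell(e)\ne0$, and pair $f:P(L)\to Y$ with $g:Y\to I(L)$ by $\ell(gf)$. This pairing is natural in $Y$. If $f\ne0$, then $\operatorname{im}f$ has top $L$, and the map $\operatorname{im}f\twoheadrightarrow L\hookrightarrow I(L)$ extends to some $g:Y\to I(L)$; then $gf$ has image $L$. If $g\ne0$, then $L\subset\operatorname{im}g$, and $P(L)\twoheadrightarrow L\subset\operatorname{im}g$ lifts to some $f:P(L)\to Y$ with $gf=e$. So the pairing is nondegenerate, which proves \eqref{eq:nak}.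

By part (1) and \eqref{eq:nak}, the objects $S^*\otimes P(L)$ and $I(L)$ of $\mathcal{PI}^{\mathfrak p}$ represent the same functor $Q\mapsto\operatorname{Hom}(P(L),Q)^*$ on $\mathcal{PI}^{\mathfrak p}$. By the Yoneda lemma $I(L)\cong S^*\otimes P(L)$. Hence $P(L)\cong S\otimes I(L)$ and $\operatorname{soc}P(L)\cong S\otimes L$.
\end{proof}

\begin{proof}[Proof of part (3)]
(iv)$\Leftrightarrow$(v) was noted in Section~\ref{sec:S}.

(iv)$\Rightarrow$(i). If $S$ is trivial, identify $S\otimes P$ with $P$ and $S\otimes a$ with $a$. Then Theorem~\ref{thm:B} says that the forms $t_P=T_P$ satisfy (S1) and (S2).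

(i)$\Rightarrow$(iii). Fix $Q\in\mathcal{PI}^{\mathfrak p}$. By (S2) and (S1), the map $f\mapsto t_P(f\circ-)=t_Q(-\circ f)$ is an isomorphism $\operatorname{Hom}(Q,P)\cong\operatorname{Hom}(P,Q)^*$, and the second expression shows that it is natural in $P$. With \eqref{eq:serre} we get $\operatorname{Hom}(Q,P)\cong\operatorname{Hom}(S\otimes Q,P)$, naturally in $P\in\mathcal{PI}^{\mathfrak p}$. The Yoneda lemma in $\mathcal{PI}^{\mathfrak p}$ gives $Q\cong S\otimes Q$.

(iii)$\Rightarrow$(iv) is Proposition~\ref{prop:trivial}.

(ii)$\Leftrightarrow$(iii). The indecomposable objects of $\mathcal{PI}^{\mathfrak p}$ are the modules $P(L)$ that it contains. By part (2), condition (ii) says that $S\otimes L\cong L$ whenever $P(L)\in\mathcal{PI}^{\mathfrak p}$. Since $S\otimes P(L)\cong P(S\otimes L)$, this means $S\otimes Q\cong Q$ for all indecomposable $Q\in\mathcal{PI}^{\mathfrak p}$, and every object is a finite sum of indecomposables.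

The final assertion of Theorem~\ref{thm:C} holds because condition (v) involves neither $\mathfrak b$ nor $\mathfrak p$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BF}
Bell and Farnsteiner, Trans. AMS \textbf{335} (1993).

\bibitem{CM}
Chih-Whi Chen and Volodymyr Mazorchuk, \emph{Serre functors for Lie superalgebras and tensoring with $S^{\mathrm{top}}(\mathfrak{g}_{\overline{1}})$}, arXiv:2505.03197 (2025).

\bibitem{Dix}
Dixmier, \emph{Enveloping algebras}.

\bibitem{Hum}
Humphreys, \emph{Representations of semisimple Lie algebras in the BGG category $\mathcal O$}.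

\bibitem{Jan}
Jantzen, \emph{Einh\"ullende Algebren}.

\end{thebibliography}
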